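\title{Full fillings of the one-point blowup of $\mathbb{CP}^2$\\ by ellipsoids below the accumulation point}

\begin{abstract}
Let $H_b$ be the one-point blowup of $\mathbb{CP}^2$ in which the line has area $1$ and the exceptional divisor has area $b\in(0,1)$, and let $c_b$ be its ellipsoid embedding function. We determine all points $z$ below the accumulation point of $H_b$ at which $c_b(z)$ equals the volume bound. Such a point exists if and only if $b=m/d$ for a perfect class $(d;m;p,q)$. The points are then $(pq-1)/q^2$ and $p^2/(pq-1)$, between them $c_b$ is a single step with corner at $p/q$, and the intervals that belong to different perfect classes are disjoint. The proof shows that a full filling below the accumulation point is governed by the fiber class of a ruling, and finds the perfect class as the only exceptional sphere in one of the singular fibers.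
\end{abstract}

\section{Introduction}\label{sec:intro}

For $a,a'>0$ let
\[
E(a,a')=\Big\{(\zeta_1,\zeta_2)\in\mathbb C^2:\ \frac{\pi|\zeta_1|^2}{a}+\frac{\pi|\zeta_2|^2}{a'}\le 1\Big\}
\]
be the standard symplectic ellipsoid, let $B(a)=E(a,a)$, and write $M\hookrightarrow M'$ for a symplectic embedding. For $b\in(0,1)$ let $H_b=\mathbb{CP}^2_1\#\overline{\mathbb{CP}}{}^2_b$ be the one-point blowup of $\mathbb{CP}^2$ in which the line has area $1$ and the exceptional divisor has area $b$, and let $\lambda H_b$ be $H_b$ with its symplectic form multiplied by $\lambda$. The \emph{ellipsoid embedding function} of $H_b$ is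
\[
c_b(z)=\inf\{\lambda>0:\ E(1,z)\hookrightarrow\lambda H_b\},\qquad z\ge1 .
\]
The volumes of $E(1,z)$ and $\lambda H_b$ are $z/2$ and $\lambda^2(1-b^2)/2$, so
\[
c_b(z)\ \ge\ V_b(z):=\sqrt{\frac{z}{1-b^2}} .
\]
We call $z$ \emph{unobstructed} for $H_b$ if $c_b(z)=V_b(z)$. The ellipsoid then occupies a proportion of the volume of the target that is arbitrarily close to $1$; this is a \emph{full filling}. The point $z=1$ is always obstructed (Example~\ref{ex:ball}), and one asks how long the ellipsoid must be before a full filling can occur. The relevant threshold is the \emph{accumulation point} $z^b_\infty$ of $H_b$, the solution $z>1$ of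
\begin{equation}\label{eq:acc}
z+\frac1z=\frac{(3-b)^2}{1-b^2}-2 .
\end{equation}
Here $3-b$ and $1-b^2$ are the perimeter and the volume of $H_b$, that is, the numbers $c_1\cdot[\omega]$ and $[\omega]^2$. Lemma~\ref{lem:acc} explains what the inequality $z<z^b_\infty$ measures.

The obstructions come from exceptional spheres in blowups of $\mathbb{CP}^2$, and the link with ellipsoids is the weight expansion. Cut a $1\times z$ rectangle into squares, always removing the largest possible square from what is left. The side lengths $w_1\ge w_2\ge\cdots$ form the \emph{weight expansion} $w(z)$ of $z$; this is the subtractive Euclidean algorithm, and it stops if and only if $z$ is rational. For coprime positive integers $p,q$ the same procedure applied to a $p\times q$ rectangle gives the \emph{integral weight expansion} $W(p,q)=W(q,p)$, whose last entry is $1$; if $p\ge q$ then $W(p,q)=q\,w(p/q)$. For instance $W(16,3)=(3,3,3,3,3,1,1,1)$.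

Let $X_N=\mathbb{CP}^2\#N\overline{\mathbb{CP}}{}^2$, with the classes $L,E_0,\dots,E_{N-1}$ of the line and of the exceptional divisors, and let $K=-3L+\sum E_i$. A class $e\in H_2(X_N;\mathbb Z)$ is \emph{exceptional} if it is represented by a smoothly embedded sphere and $e^2=K\cdot e=-1$.

\begin{definition}\label{def:perfect}
A \emph{perfect class} is a tuple $\mathbf E=(d;m;p,q)$ of nonnegative integers, with $p,q$ positive and coprime, such that
\[
3d-m=p+q,\qquad d^2-m^2=pq-1,
\]
and such that the class $dL-mE_0-\sum_{i=1}^{j}W_iE_i$ is exceptional in $X_{j+1}$, where $(W_1,\dots,W_j)=W(p,q)$. We denote this homology class by $\mathbf E$ as well.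
\end{definition}

By \eqref{eq:sums} below, the two equations say that $K\cdot\mathbf E=-1$ and $\mathbf E^2=-1$. The conditions are symmetric in $p$ and $q$, and $p=q$ forces $p=q=1$ and $d=m$. So when $m/d\in(0,1)$ we may and do assume $p>q\ge1$; moreover $pq-1=d^2-m^2>0$.

The following problem comes from Magill's paper \cite{Magill}: decide, for all $b\in(0,1)$, whether it is true that $H_b$ has an unobstructed point $z\in[1,z^b_\infty)$ exactly when $b=m/d$ for some perfect class $(d;m;p,q)$. We prove that it is.

\begin{theorem}\label{thm:A}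
Let $b\in(0,1)$. There is $z\in[1,z^b_\infty)$ with $c_b(z)=V_b(z)$ if and only if $b=m/d$ for some perfect class $(d;m;p,q)$.
\end{theorem}

The proof locates the unobstructed points.

\begin{theorem}\label{thm:B}
Let $b\in(0,1)$. For a perfect class $\mathbf E=(d;m;p,q)$ with $m/d=b$ and $p>q$ put
\[
z_0(\mathbf E)=\frac{pq-1}{q^2},\qquad z_1(\mathbf E)=\frac{p^2}{pq-1}.
\]
\begin{enumerate}
\item[(1)] We have $1\le z_0(\mathbf E)<\frac pq<z_1(\mathbf E)<z^b_\infty$, and
\[
\{z\in[1,z^b_\infty):\ c_b(z)=V_b(z)\}=\bigcup_{\mathbf E:\ m/d=b}\{z_0(\mathbf E),z_1(\mathbf E)\}.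
\]
\item[(2)] On $[z_0(\mathbf E),z_1(\mathbf E)]$ we have $c_b(z)=\frac{dq}{pq-1}\,z$ for $z\le\frac pq$ and $c_b(z)=\frac{dp}{pq-1}$ for $z\ge\frac pq$. Hence $c_b>V_b$ in the interior of this interval.
\item[(3)] For distinct perfect classes with the same ratio $b$, the closed intervals $[z_0,z_1]$ are disjoint.
\end{enumerate}
In particular, if $b$ is irrational, or rational but not such a ratio, then $c_b>V_b$ on all of $[1,z^b_\infty)$.
\end{theorem}

At first sight perfect classes should prevent full fillings rather than produce them. A perfect class with $m<d$ gives, for every $b$, the bound $c_b(p/q)\ge p/(d-mb)$, and by monotonicity and scaling this bound spreads to a \emph{step}: a line through the origin up to $p/q$, a constant after it. The identity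
\[
(d-mb)^2-(d^2-m^2)(1-b^2)=(db-m)^2
\]
shows that the quotient of this bound by $V_b(p/q)$, which is $\sqrt{pq(1-b^2)}/(d-mb)$, is largest at $b=m/d$. So $m/d$ is the parameter at which $\mathbf E$ obstructs most strongly. Theorem~\ref{thm:B} says that at this parameter no other class competes with $\mathbf E$: the function $c_b$ equals the step of $\mathbf E$ on the whole interval where the step lies above the volume curve, and so it touches the volume curve at the two feet of the step.

The converse has a different source. For rational $z$ with weights $w_1,\dots,w_n$ and $V=V_b(z)$, consider the \emph{volume class} $VL-VbE_0-\sum w_iE_i$. It has square $0$; the point $z$ is unobstructed exactly when the volume class pairs nonnegatively with all exceptional classes; and $z<z^b_\infty$ makes its pairing with $-K$ positive. The model of such a class is $L-E_0$, the fiber of the ruling of $H_b$ by the lines through the blown-up point. One therefore guesses that the volume class is proportional to the fiber class $F$ of some ruling of $X_{n+1}$. This is correct (Section~\ref{sec:fiber}),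 and it already forces $b$ and $z$ to be rational. To extract a perfect class we use the linear relations among the weights. They say that $F$ is orthogonal to all but one of the spheres in a chain of spheres attached to $z$ (Section~\ref{sec:chain}), so these spheres lie in fibers. A rank count shows that one of the two fibers involved contains only one further sphere, and that sphere is the perfect class (Section~\ref{sec:perfect}). Read backwards, the same picture proves the existence of the full fillings (Section~\ref{sec:if}). Section~\ref{sec:example} carries out both directions by hand for $b=\frac12$.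

\section{Exceptional classes and ellipsoid embeddings}\label{sec:prelim}

\subsection*{Sums of weights}
If the remaining rectangle has sides $x\ne y$, removing a square of side $w=\min(x,y)$ lowers $x+y$ by $w$ and $xy$ by $w^2$. For coprime $P,Q$ the last rectangle is the unit square, with $x+y=2$, $xy=1$ and weight $1$. Hence $W(P,Q)=(W_1,\dots,W_n)$ satisfies
\begin{equation}\label{eq:sums}
\sum_i W_i=P+Q-1,\qquad\sum_i W_i^2=PQ .
\end{equation}
For real $z\ge1$ the same bookkeeping gives
\begin{equation}\label{eq:realsums}
\sum_{i\le k}w_i\le 1+z\ \text{ for all }k,\qquad \sum_iw_i^2=z .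
\end{equation}
For the second identity with $z$ irrational, note that $w_i=\min(x,y)\to0$ because $\sum w_i$ converges, while $\max(x,y)\le z$, so the remaining area $xy$ tends to $0$.

\subsection*{The lattice and Cremona moves}
The intersection form on $H_2(X_N)$ is diagonal in the basis $L,E_0,\dots,E_{N-1}$, with $L^2=1$ and $E_i^2=-1$. We identify $H^2$ with $H_2$ by Poincar\'e duality, so that $\omega(A)=[\omega]\cdot A$, and the canonical class of a symplectic form means minus its first Chern class. We write $(\lambda;a_0,a_1,\dots)$ for $x=\lambda L-\sum a_iE_i$, so that $\lambda=x\cdot L$ and $a_i=x\cdot E_i$, and we abbreviate repeated entries by exponents. Let $\mathcal E_N$ be the set of exceptional classes of $X_N$. It contains the $E_i$ and the $L-E_i-E_j$, and appending a zero entry gives $\mathcal E_N\subset\mathcal E_{N+1}$.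

Let $\Gamma_N$ be the group generated by the permutations of the $E_i$ and, for $N\ge3$, the reflections $x\mapsto x+(x\cdot r)r$ in the classes $r=L-E_i-E_j-E_k$. Since $r^2=-2$ and $K\cdot r=0$, the group $\Gamma_N$ preserves the intersection form and $K$. In coordinates, such a reflection, called a \emph{Cremona move}, adds
\begin{equation}\label{eq:cremona}
\tau=\lambda-a_i-a_j-a_k
\end{equation}
to each of $\lambda,a_i,a_j,a_k$ and leaves the other entries unchanged. We regard $\Gamma_N$ as a subgroup of $\Gamma_{N+1}$ fixing $E_N$.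

\subsection*{Holomorphic spheres}
Let $\omega$ be a symplectic form on $X_N$ with canonical class $K$ and let $J$ be an $\omega$-tame almost complex structure. A \emph{simple $J$-sphere} is the image of a somewhere injective $J$-holomorphic map from $S^2$; it has positive area, and we use one letter for the sphere and its class. A \emph{nodal $J$-sphere} is the image $\Theta$ of a genus-$0$ stable map. Its class is $\sum m_aA_a$ with integers $m_a\ge1$ and distinct simple $J$-spheres $A_a$, its \emph{components}, whose union is connected. We use three standard facts.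
\begin{enumerate}
\item[(J1)] \emph{Positivity of intersections.} Distinct simple $J$-spheres $A,B$ satisfy $A\cdot B\ge0$, and $A\cdot B>0$ if they meet. If $A\cdot B=1$ they meet in one point, transversally. Consequently, if $B$ is not a component of a nodal $J$-sphere $\Theta$, then $\Theta\cdot B\ge0$, with strict inequality if $B$ meets $\Theta$.
\item[(J2)] \emph{Adjunction inequality.} A simple $J$-sphere satisfies $A^2+K\cdot A\ge-2$, with equality if and only if it is embedded.
\item[(J3)] \emph{Gromov compactness.} If $J_k\to J$, $x_k\to x$, and there are nodal $J_k$-spheres through $x_k$ in a fixed class, then there is a nodal $J$-sphere through $x$ in that class.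
\end{enumerate}

\subsection*{Known results that we use}
\begin{enumerate}
\item[(F1)] (\cite{LiLiu,McDuff90}.) Let $\omega$ be a symplectic form on $X_N$ with canonical class $K$, and let $e\in\mathcal E_N$. For every $\omega$-tame $J$ the class $e$ is represented by a nodal $J$-sphere, and for generic $J$ by an embedded one. Hence $\omega(e)>0$, and $e\cdot e'\ge0$ for distinct $e,e'\in\mathcal E_N$.
\item[(F2)] $\Gamma_N$ preserves $\mathcal E_N$, because permutations and reflections in smooth $(-2)$-spheres are induced by diffeomorphisms.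
\item[(F3)] (McDuff--Polterovich, Biran, Li--Li; see \cite[\S1.2]{McDuffSchlenk}.) Let $\mu,a_0,\dots,a_{N-1}>0$. If $\sum a_i^2<\mu^2$ and $(\mu;a_0,\dots,a_{N-1})\cdot e>0$ for all $e\in\mathcal E_N$, then $\bigsqcup B(a_i)\hookrightarrow\operatorname{int}B(\mu)$.
\item[(F4)] (\cite{CG}.) Let $\Omega_b$ be the trapezoid with vertices $(0,0)$, $(1-b,0)$, $(1-b,b)$, $(0,1)$, and let $X_{\Omega_b}$ be the set of $(\zeta_1,\zeta_2)$ with $(\pi|\zeta_1|^2,\pi|\zeta_2|^2)\in\Omega_b$. Then $\operatorname{int}E(1,z)\hookrightarrow\operatorname{int}(\lambda X_{\Omega_b})$ if and only if $\bigsqcup_i\operatorname{int}B(w_i)\sqcup\operatorname{int}B(\lambda b)\hookrightarrow\operatorname{int}B(\lambda)$, where $(w_i)=w(z)$. Also $\operatorname{int}X_{\Omega_b}\subset H_b$.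
\item[(F5)] (\cite{McDuff09}.) For every $\epsilon>0$ and every $k$ not exceeding the number of weights of $z$, the interior of $E(1,z)$ contains disjoint closed balls of sizes $(1-\epsilon)w_1,\dots,(1-\epsilon)w_k$. One cuts the moment triangle of $E(1,z)$ into triangles affinely equivalent to those of the $B(w_i)$.
\end{enumerate}

\subsection*{Two positivity lemmas}

\begin{lemma}[Light cone lemma]\label{lem:cone}
Consider a real vector space with a form of signature $(1,N)$ and a vector $\omega$ with $\omega^2>0$. Let $x^2=0$ and $\omega\cdot x>0$.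
\begin{enumerate}
\item[(a)] If $y^2\ge0$ and $\omega\cdot y>0$, then $x\cdot y\ge0$, with equality only if $y\in\mathbb Rx$.
\item[(b)] The form induced on $x^\perp/\mathbb Rx$ is negative definite of dimension $N-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Normalize $\omega^2=1$ and write $x=x_0\omega+x'$, $y=y_0\omega+y'$ with $x',y'\in\omega^\perp$ and $x_0,y_0>0$. Minus the form is a Euclidean inner product $\langle\ ,\ \rangle$ on $\omega^\perp$, and $|x'|=x_0$, $|y'|\le y_0$. So $x\cdot y=x_0y_0-\langle x',y'\rangle\ge0$ by Cauchy--Schwarz, and equality forces $y'=(y_0/x_0)x'$, that is, $y=(y_0/x_0)x$. For (b), let $y\in x^\perp$ be nonzero with $y^2\ge0$. Then $\omega\cdot y\ne0$ since $\omega^\perp$ is negative definite, and (a) applied to $\pm y$ gives $y\in\mathbb Rx$.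
\end{proof}

\begin{lemma}\label{lem:nef}
Let $N\ge2$ and $e\in\mathcal E_N$. Then $e\cdot(L-E_0)\ge0$ and $e\cdot L\ge0$. If $e\cdot L=0$, then $e=E_i$ for some $i$.
\end{lemma}

\begin{proof}
Write $L-E_0=(L-E_0-E_1)+E_1$. Each of the two summands is exceptional and has product $0$ with $L-E_0$; for any other $e$ use (F1). If $e\ne E_0$ then $e\cdot L=e\cdot(L-E_0)+e\cdot E_0\ge0$, and $E_0\cdot L=0$. If $e\cdot L=0$, then $e^2=-1$ gives $e=\pm E_i$, and $K\cdot e=-1$ fixes the sign.
\end{proof}

\subsection*{The homological criterion}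

\begin{proposition}\label{prop:criterion}
Let $z\ge1$ have weights $w_1,w_2,\dots$.
\begin{enumerate}
\item[(a)] If $\lambda>c_b(z)$, then $(\lambda;\lambda b,w_1,\dots,w_k)\cdot e\ge0$ for every $k$ not exceeding the number of weights and every $e\in\mathcal E_{k+1}$.
\item[(b)] Let $z$ be rational with $n$ weights and let $V=V_b(z)$. If $(V;Vb,w_1,\dots,w_n)\cdot e\ge0$ for all $e\in\mathcal E_{n+1}$, then $c_b(z)=V_b(z)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $E(1,z)\hookrightarrow\lambda'H_b$ and $t\ge1$, then $E(1,z)\subset E(t,tz)\hookrightarrow t\lambda'H_b$. So $E(1,z)\hookrightarrow\lambda H_b$ for every $\lambda>c_b(z)$. Blowing up the images of the balls in (F5) gives a symplectic form on $X_{k+1}$ with canonical class $K$ in the class $(\lambda;\lambda b,(1-\epsilon)w_1,\dots,(1-\epsilon)w_k)$. It is positive on $e$ by (F1). Let $\epsilon\to0$.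

(b) Let $\lambda>V$ and $\alpha_\lambda=(\lambda;\lambda b,w_1,\dots,w_n)$. Then $\alpha_\lambda^2=\lambda^2(1-b^2)-z>0$, and by Lemma~\ref{lem:nef}
\[
\alpha_\lambda\cdot e=\alpha_V\cdot e+(\lambda-V)\big[(1-b)\,L\cdot e+b\,(L-E_0)\cdot e\big]\ge0 .
\]
If this vanishes, then $L\cdot e=0=(L-E_0)\cdot e$. So $e=E_i$, with $i\ge1$ because $(L-E_0)\cdot E_0=1$, and then $\alpha_\lambda\cdot e=w_i>0$, a contradiction. Thus $\alpha_\lambda$ is positive on $\mathcal E_{n+1}$, and (F3) and (F4) give $\operatorname{int}E(1,z)\hookrightarrow\lambda H_b$. Since $E(1,z)\subset\operatorname{int}E(t,tz)$ for $t>1$, we get $c_b(z)\le t\lambda$. Let $t\downarrow1$ and $\lambda\downarrow V$.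
\end{proof}

The inclusions $E(1,z)\subset E(1,tz)\subset E(t,tz)$ give
\begin{equation}\label{eq:scaling}
c_b(z)\le c_b(tz)\le t\,c_b(z)\qquad(t\ge1).
\end{equation}

\begin{lemma}\label{lem:acc}
The function $f(z)=(1+z)^2/z$ is strictly increasing on $[1,\infty)$ and $f(z^b_\infty)=(3-b)^2/(1-b^2)$. For $z\ge1$,
\[
z<z^b_\infty\iff (3-b)\,V_b(z)>1+z .
\]
\end{lemma}

\begin{proof}
We have $f(z)=z+2+1/z$, which increases strictly from $f(1)=4$ to $\infty$. The number $(3-b)^2/(1-b^2)$ exceeds $4$ because $5b^2-6b+5>0$, so \eqref{eq:acc} has exactly one solution $z>1$. Finally $f(z)<(3-b)^2/(1-b^2)$ is the square of $1+z<(3-b)V_b(z)$, divided by $z$.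
\end{proof}

The product of $-K$ with the volume class is $(3-b)V_b(z)-\sum w_i$. By \eqref{eq:realsums} it is at least $(3-b)V_b(z)-(1+z)$, so below the accumulation point it is positive, with a lower bound that does not depend on the number of weights.

\begin{example}\label{ex:ball}
The point $z=1$ is obstructed for every $b$. Proposition~\ref{prop:criterion}(a) with $e=L-E_0-E_1$ gives $\lambda(1-b)\ge1$ for all $\lambda>c_b(1)$, so $c_b(1)(1-b)\ge1$, whereas $V_b(1)^2(1-b)^2=\frac{1-b}{1+b}<1$.
\end{example}

\begin{example}\label{ex:q1}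
For $q=1$, eliminating $p$ from the equations in Definition~\ref{def:perfect} gives $(d-1)(d-2)=m(m-1)$. With $0<m<d$ this forces $m=d-1$, $p=2d$, $d\ge2$. The Cremona move at $E_0$ and two entries equal to $1$ has $\tau=-1$ and takes $(d;d-1,1^{2d})$ to $(d-1;d-2,1^{2d-2},0,0)$ up to order; after $d-1$ moves we reach a class $L-E_i-E_j$. So the perfect classes with $q=1$ and $0<m<d$ are exactly $(d;d-1;2d,1)$, $d\ge2$, with ratios $\frac12,\frac23,\frac34,\dots$ and $z_0=2d-1$. A perfect class with $q=2$ is $(5;2;11,2)$: the equations read $13=11+2$ and $21=22-1$, and $(5;2^6,1^2)\mapsto(4;2^3,1^5)\mapsto(2;1^5,0^3)\mapsto(1;1^2,0^6)$.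
\end{example}

\begin{example}\label{ex:third}
The restriction $z<z^b_\infty$ cannot be removed from Theorem~\ref{thm:A}. Let $b=\frac13$, so that $z^b_\infty=3+2\sqrt2<8$. At $z=8$ we have $V_b(8)=3$, the volume class is $(3;1,1^8)=-K$, and $-K\cdot e=1$ for all $e\in\mathcal E_9$. So $z=8$ is unobstructed by Proposition~\ref{prop:criterion}(b). But no perfect class has ratio $\frac13$: with $(d,m)=(3k,k)$ the equations become $p+q=8k$ and $pq=8k^2+1$, so $p$ is odd and $pq\equiv-p^2\equiv-1\pmod 8$, contradicting $pq\equiv1\pmod8$.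
\end{example}

\section{The case $b=\frac12$ by hand}\label{sec:example}

Take $\mathbf E=(2;1;4,1)$ from Example~\ref{ex:q1}, with homology class $(2;1,1^4)$. Here $b=\frac12$, $V_b(z)=2\sqrt{z/3}$, $z_0=3$, $z_1=\frac{16}3$ and $z^b_\infty=(19+5\sqrt{13})/6>6$.

\subsection*{The volume class is a fiber class}
At $z=3$ the volume class is $(2;1,1^3)$, and one Cremona move takes it to $L-E_3$. At $z=\frac{16}3$ we have $V_b=\frac83$, and three times the volume class is $F=(8;4,3^5,1^3)$. Applying \eqref{eq:cremona} to the three largest entries and reordering,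
\[
(8;4,3^5,1^3)\mapsto(6;3^3,2,1^5)\mapsto(3;2,1^5,0^3)\mapsto(2;1^4,0^5)\mapsto(1;1,0^8).
\]
In both cases the class lies in the orbit of $L-E_0$, so it is nonnegative on exceptional classes by (F2) and Lemma~\ref{lem:nef}, and the point is unobstructed by Proposition~\ref{prop:criterion}(b). For a general perfect class there is no such explicit sequence of moves, and in the converse direction the sequence does not display $\mathbf E$. The relation between $F$ and $\mathbf E$ is seen in another way.

\subsection*{The perfect class is a component of a fiber}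
The weights $(3^5,1^3)$ satisfy $W_1=\dots=W_5$, $W_5=W_6+W_7+W_8$ and $W_6=W_7=W_8$. These relations say that $F$ is orthogonal to
\begin{gather*}
C_l=E_l-E_{l+1}\ \ (1\le l\le4),\qquad C_5=E_5-E_6-E_7-E_8,\\
C_6=E_6-E_7,\qquad C_7=E_7-E_8,
\end{gather*}
while $F\cdot C_8=1$ for $C_8=E_8$. Computing products, one finds that $C_1,\dots,C_5,C_8,C_7,C_6$ form a linear chain in this order, that $\mathbf E\cdot C_4=1$, and that $\mathbf E\cdot C_l=0$ for $l\ne4$; see Figure~\ref{fig:chain}. Comparing coefficients gives
\begin{equation}\label{eq:exfiber}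
F=4\mathbf E+C_1+2C_2+3C_3+4C_4+C_5 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=1.3cm]
\node[circle,draw,fill=black!15,inner sep=2pt,label=above:{$C_1$}] (a) at (0,0) {$-2$};
\node[circle,draw,fill=black!15,inner sep=2pt,label=above:{$2C_2$}] (b) at (1,0) {$-2$};
\node[circle,draw,fill=black!15,inner sep=2pt,label=above:{$3C_3$}] (c) at (2,0) {$-2$};
\node[circle,draw,fill=black!15,inner sep=2pt,label=above:{$4C_4$}] (d) at (3,0) {$-2$};
\node[circle,draw,fill=black!15,inner sep=2pt,label=above:{$C_5$}] (e) at (4,0) {$-4$};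
\node[circle,draw,inner sep=2pt,label=above:{$C_8$}] (f) at (5,0) {$-1$};
\node[circle,draw,inner sep=2pt,label=above:{$C_7$}] (g) at (6,0) {$-2$};
\node[circle,draw,inner sep=2pt,label=above:{$C_6$}] (h) at (7,0) {$-2$};
\node[circle,draw,fill=black!15,inner sep=2pt,label=right:{$4\mathbf E$}] (i) at (3,-1) {$-1$};
\draw (a)--(b)--(c)--(d)--(e)--(f)--(g)--(h);
\draw (d)--(i);
\end{tikzpicture}
\caption{The chain of classes $C_1,\dots,C_8$ for $z=16/3$ and the perfect class $\mathbf E=(2;1,1^4)$. Each vertex is a class, marked with its square; an edge means intersection number $1$, no edge means $0$. The shaded vertices, with the multiplicities shown, add up to the class $F=(8;4,3^5,1^3)$ of square $0$, which has product $1$ with $C_8$ and product $0$ with every other vertex.}\label{fig:chain}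
\end{figure}

Suppose the $C_l$ are represented by $J$-holomorphic spheres, for a $J$ that is otherwise generic. Then \eqref{eq:exfiber} proves the full filling a second time, in a way that generalizes: an exceptional class breaks into simple $J$-spheres, and $F$ is nonnegative on each of them, since it is nonnegative on the $C_l$ and on $\mathbf E$ by direct computation and on other exceptional spheres by \eqref{eq:exfiber} and positivity of intersections.

Conversely, suppose we know only that $F$ is the class of the fiber of a ruling. Then $C_8$ is a section, and the two halves of the chain lie in two different fibers, because a fiber meets $C_8$ once. The fiber through the left half is \eqref{eq:exfiber}. It contains a single sphere outside the chain, which must carry all of the $L$- and $E_0$-coefficients of $F$ and so has the ratio $\frac48=b$. It matters that the sphere is single. For the right half of the chain there is the identity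
\[
F=(5;2,2^5,1^2,0)+C_7+C_6+(3;2,1^6,0,0),
\]
in which the two exceptional classes, both from Example~\ref{ex:q1}, have ratios $\frac25$ and $\frac23$. The general proof must therefore show that at least one of the two fibers contains only one exceptional sphere.

\section{The chain of spheres of a rational number}\label{sec:chain}

We construct the classes $C_l$ for any coprime positive integers $(P,Q)$. To keep track of the relations among the weights, we run the Euclidean algorithm by changing the basis of $\mathbb Z^2$ in which the fixed vector $(P,Q)$ is written.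

Start with the cone $\sigma_1=\langle u,v\rangle$, $u=(1,0)$, $v=(0,1)$. At step $i$ we have a cone $\sigma_i=\langle u,v\rangle$ with $\det(u,v)=1$, and $(P,Q)=xu+yv$ with coprime integers $x,y>0$. Put $\rho_i=u+v$ and $W_i=\min(x,y)$.
\begin{itemize}
\item If $x=y$, then $x=y=1$ and $\rho_i=(P,Q)$; stop, and put $n=i$.
\item If $x>y$, let $\sigma_{i+1}=\langle u,\rho_i\rangle$; the new coordinates are $(x-y,y)$.
\item If $x<y$, let $\sigma_{i+1}=\langle\rho_i,v\rangle$; the new coordinates are $(x,y-x)$.
\end{itemize}
The coordinates $(x,y)$ are the sides of the remaining rectangle, so $(W_1,\dots,W_n)=W(P,Q)$. The choice at step $i$ depends only on the side of $\rho_i$ on which the vector lies. Therefore: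
\begin{equation}\label{eq:same}
\begin{array}{l}\text{a primitive vector in the interior of $\sigma_l$ has the same cones $\sigma_1,\dots,\sigma_l$}\\ \text{and the same rays $\rho_1,\dots,\rho_l$ in its algorithm,}\end{array}
\end{equation}
since the interior of $\sigma_l$ is contained in the interior of $\sigma_{i+1}$ for all $i<l$. Write $\rho_l=(p_l,q_l)$. By \eqref{eq:same} the algorithm for $\rho_l$ follows $\sigma_1,\dots,\sigma_l$ and stops at step $l$. So $W(\rho_l)$ has length $l$; we extend it by zeros to length $n$.

For $1\le l\le n$ let $I_l$ be the set of $i>l$ such that $\rho_l$ is a generator of $\sigma_i$, and define in $H_2(X_{n+1})$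
\[
C_l=E_l-\sum_{i\in I_l}E_i,\qquad C_l^\vee=-\sum_{i=1}^nW_i(\rho_l)E_i .
\]
For $(16,3)$ the rays are $(1,1),(2,1),\dots,(6,1),(11,2),(16,3)$; the ray $\rho_5=(5,1)$ is a generator of $\sigma_6,\sigma_7,\sigma_8$, and the $C_l$ are those of Section~\ref{sec:example}. In general the $C_l$ form a $\mathbb Z$-basis of $\langle E_1,\dots,E_n\rangle$, being unitriangular in the $E_i$. We have $C_n=E_n$, $C_l^2=-1-|I_l|$ and $K\cdot C_l=-1+|I_l|$. For $l<n$ the set $I_l$ contains $l+1$, so
\begin{equation}\label{eq:KC}
C_l^2\le-2,\qquad K\cdot C_l=-2-C_l^2\ge0\qquad(l<n).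
\end{equation}
The next lemma says that weight vectors are the dual basis of the chain. Thus a class has the entries $W(\rho_j)$ at $E_1,\dots,E_n$ if and only if it meets the chain once, at $C_j$.

\begin{lemma}\label{lem:dual}
For $1\le j,l,l'\le n$:
\begin{enumerate}
\item[(i)] $C_j^\vee\cdot C_l=\delta_{jl}$. Hence, if $x=\sum a_lC_l$, then $a_l=x\cdot C_l^\vee$.
\item[(ii)] $C_l^\vee\cdot C_{l'}^\vee=-\min(p_lq_{l'},q_lp_{l'})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) With $c_i=W_i(\rho_j)$ the claim is $c_l-\sum_{i\in I_l}c_i=\delta_{jl}$. For $l\ge j$ it holds because $c_j=1$ and $c_i=0$ for $i>j$. Let $l<j$ and follow the coordinate $t$ of $\rho_j$ along the generator $\rho_l$. In $\sigma_{l+1}$ we have $t=c_l$. At a step $i\le j$ with $i\in I_l$ one of three things happens. If $t$ is the strictly larger coordinate, then $t$ drops by $c_i$ and $\rho_l$ remains a generator. If $t$ is the strictly smaller coordinate, then $c_i=t$ and $\rho_l$ leaves the cone for good. If the coordinates are equal, then $i=j$, $c_j=t=1$, and all later $c_i$ vanish. In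 the last two cases the remaining value of $t$ is used up, so the $c_i$ with $i\in I_l$ add up to $c_l$.

(ii) We must show $\sum_iW_i(\rho_l)W_i(\rho_{l'})=\min(p_lq_{l'},q_lp_{l'})$. Let $l\le l'$, let $(x,y)$ and $(x',y')$ be the coordinates of $\rho_l$ and $\rho_{l'}$ in $\sigma_i$, and put $\mu_i=\min(xy',x'y)$. For $i<l$ both rays lie in the interior of $\sigma_{i+1}$, so either $x>y$, $x'>y'$ or $x<y$, $x'<y'$. In the first case the product of the weights is $yy'$ and $\mu_{i+1}=\min\big((x-y)y',(x'-y')y\big)=\mu_i-yy'$. In the second case the product is $xx'$ and $\mu_{i+1}=\min\big(x(y'-x'),x'(y-x)\big)=\mu_i-xx'$. At step $l$ we have $x=y=1$, and the product of the weights is $\min(x',y')=\mu_l$; all later products vanish. So the sum is $\mu_1=\min(p_lq_{l'},q_lp_{l'})$.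
\end{proof}

\subsection*{The toric model}
We now realize the $C_l$ by holomorphic spheres. Recall that the edges of the moment polygon of a toric surface correspond to invariant spheres, that the inward normals of the edges are the rays of the fan, and that two invariant spheres meet, once and transversally, exactly when their rays are adjacent. Chopping off a corner whose edges have normals $u,v$ by a small cut with normal $u+v$ is the blowup of the fixed point at that corner; the new sphere has the new exceptional class, and this class is subtracted from the classes of the two spheres through the point.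

Start from the moment triangle of $\mathbb{CP}^2$, whose edges at the origin have normals $(1,0)$ and $(0,1)$. Make one small chop at a corner other than the origin, creating $E_0$. Then, for $i=1,\dots,n$, chop the corner with cone $\sigma_i$, each chop smaller than the one before, creating $E_i$. The result is a toric K\"ahler form $\omega$ on $X=X_{n+1}$ with canonical class $K$ and complex structure $J_0$. The sphere $S_l$ with normal $\rho_l$ is born in class $E_l$ and loses $E_i$ for each $i\in I_l$, so it has class $C_l$. The rays of the fan in the open first quadrant are exactly $\rho_1,\dots,\rho_n$, so $S_1,\dots,S_n$, sorted by the ratio $p_l/q_l$, form a linear chain $S=\bigcup_{l\le n}S_l$. Removing $S_n$ leaves two \emph{half-chains}, the spheres of ratio less than $P/Q$ and those of ratio greater than $P/Q$. A nonempty half-chain is linear; one of its end spheres meets $S_n$ once and its other spheres are disjoint from $S_n$. If $P>Q\ge2$, both half-chains are nonempty. Indeed, as long as $k-1<P/Q$ the algorithm reaches $\sigma_k=\langle(1,0),(k-1,1)\rangle$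 and inserts $(k,1)$, so the ratios $1$ and $\lceil P/Q\rceil$ occur, and $1<P/Q<\lceil P/Q\rceil$.

For generic $J$ there are no spheres of square at most $-2$, and for $J_0$ we have no control over the curves outside $S$. The following structure has both virtues.

\begin{lemma}\label{lem:J}
There is an $\omega$-tame $J$ on $X$ for which all $S_l$ are holomorphic and every simple $J$-sphere $A\not\subset S$ satisfies $-K\cdot A\ge1$ and $A^2\ge-1$, with $A\in\mathcal E_{n+1}$ if $A^2=-1$.
\end{lemma}

\begin{proof}
Let $U_1$ be a regular neighborhood of $S$, so that $H_2(U_1)=\bigoplus\mathbb ZC_l$, and let $U\supset S$ be open with $\overline U\subset U_1$. Consider $\omega$-tame $J$ that equal $J_0$ on $\overline U$, and let $A\not\subset S$ be a simple $J$-sphere.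

We claim that $A\not\subset U_1$. Otherwise $A=\sum k_lC_l=A^+-A^-$, where $A^+$ and $A^-$ collect the positive and the negative terms. By (J1), $A\cdot C_l\ge0$ for all $l$, and $A^-\cdot A^+\ge0$ because the two have no $C_l$ in common. So $0\le A\cdot A^+=(A^+)^2-A^-\cdot A^+\le(A^+)^2$. The form is negative definite on $\langle E_1,\dots,E_n\rangle$, hence $A^+=0$ and $\omega(A)=-\omega(A^-)\le0$, which is absurd.

Thus $A$ meets the open set $X\setminus\overline U$, where $J$ may be perturbed freely, and it has injective points there, since injective points are dense. So for generic $J$ in this class all such spheres are regular \cite[\S3.2]{McDuffSalamon}, and the dimension $2(-K\cdot A)-2$ of the moduli space of unparametrized spheres is nonnegative. This gives $-K\cdot A\ge1$, and (J2) gives $A^2\ge-2-K\cdot A\ge-1$. If $A^2=-1$, then $-K\cdot A=1$, equality holds in (J2), and $A$ is embedded.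
\end{proof}

\section{Perfect classes give full fillings}\label{sec:if}

Throughout this section $\mathbf E=(d;m;p,q)$ is a perfect class with $b=m/d\in(0,1)$ and $p>q$. Since $1-b^2=(pq-1)/d^2$, we have
\begin{equation}\label{eq:Vperfect}
V_b(z)=d\sqrt{\frac{z}{pq-1}},\qquad V_b(z_0)=\frac dq,\qquad V_b(z_1)=\frac{dp}{pq-1}.
\end{equation}
We treat $z_1$ and $z_0$ together by setting
\[
(P,Q,t)=(p^2,\,pq-1,\,p)\quad\text{(case $z_1$)}
\qquad\text{or, if $q\ge2$,}\qquad
(P,Q,t)=(pq-1,\,q^2,\,q)\quad\text{(case $z_0$)}.
\]
In both cases $\gcd(P,Q)=1$. To generalize \eqref{eq:exfiber} we need $\mathbf E$ to be attached to the chain of $(P,Q)$, that is, we need $(p,q)$ to be one of its rays.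

\begin{lemma}\label{lem:ray}
In the algorithm for $(P,Q)$, of length $n$, we have $(p,q)=\rho_j$ for some $j<n$.
\end{lemma}

\begin{proof}
Let $\sigma=\langle u,v\rangle$, $u=(a',c')$, $v=(a,c)$, be the last cone in the algorithm for $(p,q)=u+v$, reached at step $j$. The entries of $u,v$ are nonnegative, $pc-qa=\det(u+v,v)=1$ and $a'q-c'p=\det(u,u+v)=1$. Write $(P,Q)=xu+yv$, so $x=Pc-Qa$ and $y=a'Q-c'P$.

In case $z_1$ we get $x=p(pc-qa)+a=p+a>0$ and $y=p(a'q-c'p)-a'=p-a'=a$. If $a=0$ then $pc=1$, contrary to $p>q\ge1$; so $y>0$. In case $z_0$ we get $x=q(pc-qa)-c=q-c=c'$ and $y=q(a'q-c'p)+c'=q+c'>0$. If $c'=0$ then $a'q=1$, contrary to $q\ge2$; so $x>0$.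

Thus $(P,Q)$ lies in the interior of $\sigma$, and by \eqref{eq:same} its algorithm inserts $\rho_j=(p,q)$. Since $(P,Q)\ne(p,q)$, it does not stop at step $j$.
\end{proof}

\begin{proposition}\label{prop:if}
We have $1\le z_0<\frac pq<z_1<z^b_\infty$, and $c_b=V_b$ at $z_0$ and at $z_1$.
\end{proposition}

\begin{proof}
\emph{Position.} We have $z_1>\frac{p^2}{pq}=\frac pq$, and $z_0=\frac pq-\frac1{q^2}$ satisfies $\frac pq>z_0\ge1+\frac1q-\frac1{q^2}\ge1$. With $f$ as in Lemma~\ref{lem:acc},
\[
f(z_1)=\frac{(p^2+pq-1)^2}{p^2(pq-1)}<\frac{(p^2+pq)^2}{p^2(pq-1)}=\frac{(p+q)^2}{pq-1}=\frac{(3d-m)^2}{d^2-m^2}=f(z^b_\infty),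
\]
so $z_1<z^b_\infty$.

\emph{The class $F$.} Let $(P,Q,t)$ be one of the two choices above, with $n,j$ as in Lemma~\ref{lem:ray}, and put
\[
F=(td;tm,W(P,Q))=tdL-tmE_0+C_n^\vee .
\]
By \eqref{eq:Vperfect}, $V_b(P/Q)=td/Q$, so $F/Q$ is the volume class at $z=P/Q$. By Proposition~\ref{prop:criterion}(b) it suffices to show that $F\cdot e\ge0$ for all $e\in\mathcal E_{n+1}$. By \eqref{eq:sums}, $F^2=t^2(pq-1)-PQ=0$, and $F\cdot C_l=\delta_{ln}$ by Lemma~\ref{lem:dual}(i). Since $\mathbf E=dL-mE_0+C_j^\vee\in\mathcal E_{j+1}\subset\mathcal E_{n+1}$, Lemma~\ref{lem:dual}(ii) gives $F\cdot\mathbf E=t(pq-1)-\min(Pq,Qp)$. The minimum is $Qp=p(pq-1)$ in case $z_1$ and $Pq=q(pq-1)$ in case $z_0$, so $F\cdot\mathbf E=0$.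

\emph{Decomposition.} We have $F=t\mathbf E+C_n^\vee-tC_j^\vee=t\mathbf E+\sum_la_lC_l$, where by Lemma~\ref{lem:dual}
\[
a_l=(C_n^\vee-tC_j^\vee)\cdot C_l^\vee=t\min(pq_l,qp_l)-\min(Pq_l,Qp_l).
\]
Let $r_l=p_l/q_l$. The first minimum is $qp_l$ if $r_l\le p/q$ and $pq_l$ otherwise; the second is $Qp_l$ if $r_l\le P/Q$ and $Pq_l$ otherwise. In case $z_1$, where $p/q<P/Q$, this gives
\[
a_l=p_l\ \ (r_l\le\tfrac pq),\qquad a_l=Pq_l-Qp_l\ \ (\tfrac pq\le r_l\le\tfrac PQ),\qquad a_l=0\ \ (r_l\ge\tfrac PQ).
\]
In case $z_0$, where $P/Q<p/q$, it gives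
\[
a_l=0\ \ (r_l\le\tfrac PQ),\qquad a_l=Qp_l-Pq_l\ \ (\tfrac PQ\le r_l\le\tfrac pq),\qquad a_l=q_l\ \ (r_l\ge\tfrac pq).
\]
So $a_l\ge0$ for all $l$.

\emph{Positivity.} Take the toric model of $(P,Q)$ and $J$ from Lemma~\ref{lem:J}. By (F1) every $e\in\mathcal E_{n+1}$ is a nonnegative combination of classes of simple $J$-spheres $A$, so it suffices to show $F\cdot A\ge0$. If $A=S_l$, then $F\cdot A=\delta_{ln}$. If $A\not\subset S$ and $A^2\ge0$, use Lemma~\ref{lem:cone}(a), which applies because $\omega(F)=t\omega(\mathbf E)+\sum a_l\omega(C_l)>0$. If $A\not\subset S$ and $A^2=-1$, then $A$ is exceptional. Either $A=\mathbf E$ and $F\cdot A=0$, or $\mathbf E\cdot A\ge0$ by (F1) and $C_l\cdot A\ge0$ by (J1), so that $F\cdot A=t\,\mathbf E\cdot A+\sum a_l\,C_l\cdot A\ge0$. This settles $z_1$, and $z_0$ when $q\ge2$.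

\emph{The point $z_0$ when $q=1$.} Now $z_0=p-1$ has fewer weights than $p/q=p$, and no curves are needed. The volume class is $F=(d;m,1^{p-1})=\mathbf E+E_p$. Let $e\in\mathcal E_p\subset\mathcal E_{p+1}$. Then $e\cdot E_p=0$, while $\mathbf E\cdot E_p=1$, so $e\ne\mathbf E$ and $F\cdot e=\mathbf E\cdot e\ge0$ by (F1).
\end{proof}

With the two feet of the step on the volume curve, the inequalities \eqref{eq:scaling} determine $c_b$ in between.

\begin{proposition}\label{prop:step}
Statement $(2)$ of Theorem~\ref{thm:B} holds.
\end{proposition}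

\begin{proof}
Pair $\mathbf E$ with $(\lambda;\lambda b,w(p/q))$ in Proposition~\ref{prop:criterion}(a). Since $\sum w_iW_i=\frac1q\sum W_i^2=p$ and $d-mb=(pq-1)/d$, this gives $c_b(p/q)\ge\frac{dp}{pq-1}$. By \eqref{eq:scaling}, $c_b(z)\ge\frac{dp}{pq-1}$ for $z\ge\frac pq$, and $c_b(z)\ge\frac{qz}{p}\,c_b(p/q)\ge\frac{dq}{pq-1}z$ for $z\le\frac pq$. By Proposition~\ref{prop:if}, \eqref{eq:Vperfect} and \eqref{eq:scaling}, we have $c_b(z)\le\frac z{z_0}\cdot\frac dq=\frac{dq}{pq-1}z$ for $z\ge z_0$, and $c_b(z)\le c_b(z_1)=\frac{dp}{pq-1}$ for $z\le z_1$. This proves the formulas. By \eqref{eq:Vperfect}, $\frac{dq}{pq-1}z>V_b(z)$ if and only if $q^2z>pq-1$, that is $z>z_0$; and $\frac{dp}{pq-1}>V_b(z)$ if and only if $p^2>(pq-1)z$, that is $z<z_1$.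
\end{proof}

\section{A full filling gives a fiber class}\label{sec:fiber}

We turn to the converse. The tool is the reduction by Cremona moves seen in Section~\ref{sec:example}. For $N\ge3$ call $\beta=(\lambda;a_0,\dots,a_{N-1})\in H_2(X_N;\mathbb R)$ \emph{reduced} if $a_0\ge a_1\ge\dots\ge a_{N-1}\ge0$ and $\lambda\ge a_0+a_1+a_2$.

\begin{lemma}\label{lem:reduced}
If $\beta$ is reduced, then $\beta^2\ge a_2\,(-K\cdot\beta)$.
\end{lemma}

\begin{proof}
We have $\beta^2-a_2(-K\cdot\beta)=\lambda(\lambda-3a_2)-\sum_ia_i(a_i-a_2)$. Here $a_i(a_i-a_2)\le0$ for $i\ge2$, and $\lambda-3a_2\ge(a_0-a_2)+(a_1-a_2)\ge0$. So the expression is at least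
\[
(a_0+a_1+a_2)\big((a_0-a_2)+(a_1-a_2)\big)-a_0(a_0-a_2)-a_1(a_1-a_2)\ge0 .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:reduction}
Let $N\ge3$ and $\alpha\in H_2(X_N;\mathbb R)$ with $\alpha^2>0$ and $\alpha\cdot e\ge0$ for all $e\in\mathcal E_N$. Then there is $\varphi\in\Gamma_N$ such that $\varphi(\alpha)$ is reduced and $\varphi(\alpha)\cdot L\le\alpha\cdot L$.
\end{lemma}

\begin{proof}
Order the entries; if $\lambda<a_0+a_1+a_2$, apply the Cremona move at $E_0,E_1,E_2$, which strictly lowers $\lambda$ by \eqref{eq:cremona}; repeat. The entries stay nonnegative because $\varphi(\alpha)\cdot E_i=\alpha\cdot\varphi^{-1}(E_i)\ge0$ by (F2). So if the process stops, the class is reduced. Let $\Lambda=\alpha\cdot L$. Every later value of $\lambda$ equals $\alpha\cdot g$ for an integral class $g=\varphi^{-1}(L)$ with $g^2=1$. It is at most $\Lambda$, and it is nonnegative because $g$ is the sum of the exceptional classes $\varphi^{-1}(L-E_0-E_1)$, $\varphi^{-1}(E_0)$, $\varphi^{-1}(E_1)$. Write $g=\frac{\alpha\cdot g}{\alpha^2}\alpha+g'$ with $g'\in\alpha^\perp$.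 Then $g'^2=1-(\alpha\cdot g)^2/\alpha^2\ge1-\Lambda^2/\alpha^2$, and $\alpha^\perp$ is negative definite. So $g$ ranges in a bounded set of lattice points, $\lambda$ takes finitely many values, and the process stops.
\end{proof}

Suppose a reduced class has $\beta^2=0$ and $-K\cdot\beta>0$. Lemma~\ref{lem:reduced} gives $a_2=0$, so $a_0^2+a_1^2=\lambda^2\ge(a_0+a_1)^2$, hence $a_1=0$ and $\beta=\lambda(L-E_0)$. (The reduced class $-K=(3;1^9)$ of Example~\ref{ex:third} shows that $-K\cdot\beta>0$ is needed.) We would like to apply this to the volume class. There are two difficulties: Lemma~\ref{lem:reduction} needs positive square, and for irrational $z$ the volume class has infinitely many entries. We therefore approximate it by classes of small positive square and make the computation above quantitative.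

\begin{proposition}\label{prop:fiber}
Let $1\le z<z^b_\infty$ and $c_b(z)=V_b(z)$. Then $z=P/Q$ is rational, with $P>Q$ coprime, and there are integers $0<M<D$ with $b=M/D$ such that $F=(D;M,W(P,Q))$ lies in the $\Gamma_{n+1}$-orbit of $L-E_0$, where $n$ is the length of $W(P,Q)$.
\end{proposition}

\begin{proof}
Put $V=V_b(z)$. By Example~\ref{ex:ball}, $z>1$, so $z$ has at least two weights. By Lemma~\ref{lem:acc}, $\delta:=(3-b)V-(1+z)>0$.

\emph{Step 1: approximation.} For $k\ge2$ let $\lambda_k=V+\frac1k$ and $\alpha_k=(\lambda_k;\lambda_kb,w_1,\dots,w_{N_k-1})\in H_2(X_{N_k};\mathbb R)$, where $N_k=k+1$ if $z$ is irrational and $N_k=n+1$ if $z$ is rational with $n$ weights. Since $\lambda_k>c_b(z)$, the class $\alpha_k$ is nonnegative on exceptional classes by Proposition~\ref{prop:criterion}(a). By \eqref{eq:realsums} and $z=V^2(1-b^2)$, the numbers $\varepsilon_k:=\alpha_k^2$ are positive and tend to $0$, and $-K\cdot\alpha_k\ge\delta$. Choose $\varphi_k\in\Gamma_{N_k}$ as in Lemma~\ref{lem:reduction} and let $\beta=\varphi_k(\alpha_k)=(\lambda';a_0,a_1,\dots)$,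 suppressing $k$.

\emph{Step 2: $\beta$ is close to a multiple of $L-E_0$.} We have $\lambda'\le V+1$. From $3\lambda'-\sum a_i=-K\cdot\beta\ge\delta$ we get $\lambda'\ge\delta/3$ and $\sum a_i\le3\lambda'$, and Lemma~\ref{lem:reduced} gives $a_2\le\varepsilon_k/\delta$. Hence
\[
\lambda'^2-a_0^2-a_1^2=\varepsilon_k+\sum_{i\ge2}a_i^2\le\varepsilon_k+3\lambda'a_2\le c\,\varepsilon_k,\qquad c=1+\frac{3(V+1)}{\delta}.
\]
Since $\lambda'\ge a_0+a_1$, the left side is at least $2a_0a_1\ge a_1^2$, so $a_1^2\le c\varepsilon_k$ and $\lambda'^2-a_0^2\le2c\varepsilon_k$. Therefore $0\le\lambda'-a_0\le2c\varepsilon_k/\lambda'\le6c\varepsilon_k/\delta\to0$, and $a_0-a_1\ge\delta/4$ for large $k$. Define the integral class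
\[
F_k=\varphi_k^{-1}(L-E_0)=(D_k;M_k,n^{(k)}_1,n^{(k)}_2,\dots),\qquad F_k^2=0 .
\]
Then $\alpha_k\cdot F_k=\beta\cdot(L-E_0)=\lambda'-a_0\to0$.

\emph{Step 3: the degrees $D_k$ are bounded.} The $\varphi_k$ may be arbitrarily long words in lattices of growing rank, so this needs an argument. The point is that $\beta$ dominates a definite multiple of $L-E_0$. With $N=N_k$ and $a_N:=0$, comparison of coefficients gives
\begin{multline*}
\beta=(\lambda'-a_0-a_1-a_2)L+(a_0-a_1)(L-E_0)+(a_1-a_2)(2L-E_0-E_1)\\+\sum_{i=2}^{N-1}(a_i-a_{i+1})(3L-E_0-\dots-E_i),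
\end{multline*}
with nonnegative coefficients. The classes $L$, $L-E_0$ and $2L-E_0-E_1$ are sums of the exceptional classes $L-E_0-E_1$, $E_0$, $E_1$, and $3L-E_0-\dots-E_i=-K+\sum_{l>i}E_l$. By (F2), Lemma~\ref{lem:nef}, $\varphi_k^{-1}(K)=K$ and $L\cdot(-K)=3$, each of these classes $v$ has $L\cdot\varphi_k^{-1}(v)\ge0$. In particular $D_k\ge0$, and applying $\varphi_k^{-1}$ and pairing with $L$ gives $\lambda_k\ge(a_0-a_1)D_k$. So $D_k\le4(V+1)/\delta$ for large $k$. Also $D_k\ne0$, since $D_k=0$ and $F_k^2=0$ would give $F_k=0$.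

\emph{Step 4: the limit.} Pass to a subsequence with $D_k=D\ge1$ constant. In $\ell^2$ let $y_k=(M_k,n_1^{(k)},n_2^{(k)},\dots)$, extended by zeros, and $v=(b,w_1/V,w_2/V,\dots)$. Then $|y_k|=D$ because $F_k^2=0$, and $|v|^2=b^2+z/V^2=1$. Moreover
\[
V\langle y_k,v\rangle=VbM_k+\sum_iw_in_i^{(k)}=\lambda_kD-(\lambda_k-V)bM_k-\alpha_k\cdot F_k\ \longrightarrow\ VD ,
\]
as $|M_k|\le D$. Hence $|y_k-Dv|^2=2D^2-2D\langle y_k,v\rangle\to0$. Distinct integral vectors are at distance at least $1$, so the convergent sequence $y_k$ is eventually constant and equal to $Dv$. Thus $Dv$ is integral with finitely many nonzero entries. It follows that the weight expansion is finite, so $z=P/Q$ is rational; that $M:=bD$ is an integer with $0<M<D$; and that for large $k$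
\[
F_k=F:=(D;M,sW_1,\dots,sW_n),\qquad s=\frac D{VQ},
\]
where $W=W(P,Q)=Qw(z)$. Since $W_n=1$, the number $s$ is a positive integer.

\emph{Step 5: $s=1$.} From $-K\cdot F=-K\cdot(L-E_0)=2$ and \eqref{eq:sums} we get $3D-M=s(P+Q-1)+2$. Multiplying $(3-b)V>1+z$ by $D/V=sQ$ gives $3D-M>s(P+Q)$. Together these give $s<2$.
\end{proof}

The hypothesis $z<z^b_\infty$ entered only through $\delta>0$: in Step 2 to make $a_2$ small, in Step 3 to bound the degree, and in Step 5. The rest of the proof needs nothing but the conclusion of Proposition~\ref{prop:fiber}.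

\section{The perfect class in a singular fiber}\label{sec:perfect}

\begin{proposition}\label{prop:perfect}
Let $P>Q\ge1$ be coprime, let $n$ be the length of $W(P,Q)$, and let $0<M<D$ be integers. Suppose $F=(D;M,W(P,Q))=\varphi^{-1}(L-E_0)$ with $\varphi\in\Gamma_{n+1}$. Then there is a perfect class $\mathbf E=(d;m;p,q)$ with $p>q$, $m/d=M/D$ and $P/Q\in\{z_0(\mathbf E),z_1(\mathbf E)\}$.
\end{proposition}

From $F^2=0$, $-K\cdot F=2$ and \eqref{eq:sums} we have
\begin{equation}\label{eq:F}
D^2-M^2=PQ,\qquad 3D-M=P+Q+1 .
\end{equation}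

If $Q=1$, then $P=n$ and $F=(D;M,1^n)$, one half-chain is empty, and the perfect class lives on one further blowup. Regarding $\varphi$ as an element of $\Gamma_{n+2}$, we have $\varphi(F-E_{n+1})=L-E_0-E_{n+1}\in\mathcal E_{n+2}$, so $F-E_{n+1}=(D;M,1^{n+1})$ is exceptional by (F2). By \eqref{eq:F}, $3D-M=(n+1)+1$ and $D^2-M^2=(n+1)-1$. So $(D;M;n+1,1)$ is perfect, and its $z_0$ is $n$.

From now on $Q\ge2$. We need two lemmas. The first provides the fibers, for the nongeneric $J$ that we must use. Let $(X,\omega)$ be the toric model of $(P,Q)$.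

\begin{lemma}\label{lem:through}
We have $\omega(F)>0$, and for every $\omega$-tame $J$ and every $x\in X$ there is a nodal $J$-sphere of class $F$ through $x$.
\end{lemma}

\begin{proof}
Write $F=e'+e''$ with $e'=\varphi^{-1}(E_1)$ and $e''=\varphi^{-1}(L-E_0-E_1)$. These are exceptional with $e'\cdot e''=1$, so $\omega(F)>0$ by (F1). For generic $J'$ they are represented by embedded $J'$-spheres, which meet in one point, transversally and positively, by (J1). Smoothing this node symplectically gives an embedded symplectic sphere $\Sigma$ in class $F$, with trivial normal bundle.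

Choose a tame $J''$ for which $\Sigma$ is holomorphic, and a point $x''\in\Sigma$. Let $\Theta$ be a nodal $J''$-sphere of class $F$ through $x''$. Every component of $\Theta$ pairs nonnegatively with $\Sigma$, by (J1) or by $\Sigma^2=0$, and the total is $F^2=0$. A component other than $\Sigma$ through $x''$ would pair positively. So $\Sigma$ is a component, and since $\omega(\Sigma)=\omega(F)$ it is the only one, with multiplicity one. By automatic transversality for an embedded sphere with trivial normal bundle, $\Sigma$ is regular and the evaluation map from the moduli space of spheres with one marked point to $X$ is a local diffeomorphism there. So the one-point genus-$0$ Gromov--Witten invariant of $F$ is $1$ \cite{McDuff90}. Hence there is a sphere of class $F$ through $x$ for generic pairs $(J,x)$, and by (J3) a nodal one for all pairs.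
\end{proof}

The second lemma is needed because Definition~\ref{def:perfect} asks for a class that is exceptional in the smallest blowup in which it is defined, whereas we shall find it in $X_{n+1}$.

\begin{lemma}\label{lem:descent}
Let $2\le j\le n$. If $e=(d;m_0,\dots,m_j,0,\dots,0)\in\mathcal E_{n+1}$, then $e\in\mathcal E_{j+1}$.
\end{lemma}

\begin{proof}
By (F2) for $X_{j+1}$ it suffices to show that $e$ lies in the $\Gamma_{j+1}$-orbit of some $E_i$ with $i\le j$. We use induction on $d$, which is nonnegative by Lemma~\ref{lem:nef}. If $d=0$, then $e=E_i$ by Lemma~\ref{lem:nef}, and $i\le j$. If $d>0$, then $m_i=e\cdot E_i\ge0$ by (F1). If $e$ were reduced after ordering its entries, Lemma~\ref{lem:reduced} would give $-1=e^2\ge a_2\cdot1\ge0$, with $a_2$ the third largest entry. So $d$ is less than the sum of the three largest entries, and since $j+1\ge3$ these can be chosen with indices at most $j$. The corresponding Cremona move lies in $\Gamma_{j+1}$, strictly lowers $d$, keeps the last entries zero, and preserves $\mathcal E_{n+1}$.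
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:perfect} for $Q\ge2$]
Fix $J$ as in Lemma~\ref{lem:J}. By a \emph{fiber} we mean a nodal $J$-sphere of class $F$. By Lemma~\ref{lem:dual}(i), $F\cdot C_l=\delta_{ln}$.

\emph{Step 1: $F$ is orthogonal to every component of a fiber.} We first show $F\cdot A\ge0$ for every simple $J$-sphere $A$. For $A=S_l$ the product is $\delta_{ln}$. If $A\not\subset S$ and $A^2=-1$, then $A$ is exceptional and $F\cdot A=(L-E_0)\cdot\varphi(A)\ge0$ by (F2) and Lemma~\ref{lem:nef}. If $A\not\subset S$ and $A^2\ge0$, then $F\cdot A\ge0$ by Lemma~\ref{lem:cone}(a), with equality only if $A$ is proportional to $F$. For a fiber $\Theta=\sum m_aA_a$, the equation $0=F^2=\sum m_a\,F\cdot A_a$ now gives $F\cdot A_a=0$ for all $a$. In particular $S_n$ is not a component of any fiber.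

\emph{Step 2: the two half-chains lie in disjoint fibers.} Both half-chains are nonempty since $P>Q\ge2$; let them consist of $k_1$ and $k_2$ spheres, $k_1+k_2=n-1$. If a fiber $\Theta$ meets $S_l$ with $l<n$, then $S_l$ is a component, for otherwise (J1) gives $\Theta\cdot S_l>0=F\cdot C_l$. Applying this repeatedly along a half-chain, we see that a fiber meeting a half-chain contains all of it. No fiber contains both half-chains, since the two end spheres that meet $S_n$ would give $\Theta\cdot S_n\ge2>1=F\cdot C_n$. By Lemma~\ref{lem:through} there is, for $\iota=1,2$, a fiber $\Theta_\iota$ through a point of half-chain $\iota$. It contains half-chain $\iota$ and no sphere of the other one. A component $B$ of $\Theta_2$ that is not a component of $\Theta_1$ has $B\cdot\Theta_1=F\cdot B=0$, so it is disjoint from $\Theta_1$ by (J1). Thus the components of $\Theta_2$ fall into those contained in $\Theta_1$ and those disjoint from $\Theta_1$. As $\Theta_2$ is connected and the spheres of half-chain $2$ are of the second kind, all components are, and $\Theta_1\cap\Theta_2=\emptyset$.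

A component $A$ of $\Theta_\iota$ with $A^2\ge0$ would be proportional to $F$ by Step 1, hence orthogonal to and so disjoint from all other components; by connectedness it would be the only component, which is false. So by Lemma~\ref{lem:J} the components of $\Theta_\iota$ are the $k_\iota$ spheres of half-chain $\iota$ and some number $r_\iota$ of exceptional spheres not contained in $S$. Since $K\cdot F=-2<0$ while $K\cdot C_l\ge0$ for $l<n$ by \eqref{eq:KC}, we have $r_\iota\ge1$.

\emph{Step 3: $r_1+r_2\le3$.} The chain already uses up almost all of the rank of $H_2(X)$, and we count what is left. Let $\Theta=\sum m_aA_a$ be a fiber. From $\Theta\cdot A_a=0$ we get $m_a^2A_a^2=-\sum_{a'\ne a}m_am_{a'}A_a\cdot A_{a'}$, so for real numbers $y_a$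
\[
\Big(\sum_am_ay_aA_a\Big)^2=-\sum_{a\ne a'}m_am_{a'}(A_a\cdot A_{a'})(y_a^2-y_ay_{a'})=-\frac12\sum_{a\ne a'}m_am_{a'}(A_a\cdot A_{a'})(y_a-y_{a'})^2 .
\]
Since $\Theta$ is connected, this vanishes only if all $y_a$ are equal. A combination of the $A_a$ that lies in $\mathbb RF$ has square $0$, so its coefficient vector is a multiple of $(m_a)$. Hence the $k_\iota+r_\iota$ components of $\Theta_\iota$ span a subspace of dimension exactly $k_\iota+r_\iota-1$ in $F^\perp/\mathbb RF$. This space is negative definite of dimension $n$ by Lemma~\ref{lem:cone}(b), as $H_2(X)$ has signature $(1,n+1)$. The two subspaces are orthogonal because $\Theta_1\cap\Theta_2=\emptyset$, hence independent. So $(k_1+r_1-1)+(k_2+r_2-1)\le n$, that is, $r_1+r_2\le3$. Consequently $r_\iota=1$ for some $\iota$.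

\emph{Step 4: the exceptional sphere meets the chain once.} Fix $\iota$ with $r_\iota=1$, let $G$ be the exceptional sphere in $\Theta_\iota$, and list half-chain $\iota$ in linear order as $T_1,\dots,T_k$, with $T_k$ meeting $S_n$. Then
\[
F=\mu G+\sum_{l=1}^k\mu_lT_l,\qquad \mu,\mu_l\ge1 .
\]
Put $x_l=G\cdot T_l\ge0$, $x=\sum x_l$, $s_l=-T_l^2\ge2$ and $\mu_0=\mu_{k+1}=0$. (In Figure~\ref{fig:chain}, $\mu=4$ and $(\mu_l)=(1,2,3,4,1)$.) The equation $1=F\cdot S_n=\mu_k+\mu\,G\cdot S_n$ gives $\mu_k=1$ and $G\cdot S_n=0$. The equations $F\cdot G=0$, $K\cdot F=-2$ and $F\cdot T_l=0$ read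
\[
\mu=\sum_l\mu_lx_l,\qquad\sum_l(s_l-2)\mu_l=\mu-2,\qquad\mu_{l-1}+\mu_{l+1}+\mu x_l=s_l\mu_l .
\]
The first gives $x\ge1$. Summing the third over $l$ gives $2\sum\mu_l-\mu_1-\mu_k+\mu x=\sum s_l\mu_l$, and with the second equation and $\mu_k=1$ this becomes
\[
\mu(x-1)=\mu_1-1 .
\]
Suppose $x\ge2$, so that $\mu_1\ge\mu+1$. Let $l^*$ be the least index with $x_{l^*}>0$. For $1\le l<l^*$ we have $\mu_{l-1}+\mu_{l+1}=s_l\mu_l\ge2\mu_l$, so $\mu_{l+1}-\mu_l\ge\mu_l-\mu_{l-1}\ge\dots\ge\mu_1-\mu_0>0$, and therefore $\mu_{l^*}\ge\mu_1$. Then $\mu=\sum\mu_lx_l\ge\mu_{l^*}\ge\mu_1\ge\mu+1$, a contradiction. So $x=1$.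

\emph{Step 5: $G$ is perfect.} The sphere $G$ is disjoint from the other half-chain by Step 2 and has $G\cdot S_n=0$. So $G\cdot C_l=\delta_{lj}$ for all $1\le l\le n$ and some $j<n$. Write $G=dL-mE_0+G'$ with $G'\in\langle E_1,\dots,E_n\rangle$. Then $G'$ and $C_j^\vee$ have the same products with the basis $C_1,\dots,C_n$ of this definite lattice, so $G'=C_j^\vee$ and $G=(d;m,W(p,q))$ with $(p,q):=\rho_j$. The $T_l$ do not involve $L$ or $E_0$, so $D=\mu d$ and $M=\mu m$; thus $0<m<d$ and $m/d=M/D$. From $G^2=K\cdot G=-1$ and \eqref{eq:sums} we get $d^2-m^2=pq-1$ and $3d-m=p+q$. If $j=1$ then $(p,q)=(1,1)$ and $d=m$; so $j\ge2$. Then $G\in\mathcal E_{j+1}$ by Lemma~\ref{lem:descent}, and $p>q$ because $\rho_j$ lies in the interior of $\sigma_2=\langle(1,0),(1,1)\rangle$. Hence $\mathbf E=(d;m;p,q)$ is a perfect class.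

\emph{Step 6: $P/Q$ is $z_0$ or $z_1$.} By Lemma~\ref{lem:dual}(ii), $F\cdot G=0$ reads $\mu(pq-1)=\min(Pq,Qp)$, and \eqref{eq:F} reads $PQ=\mu^2(pq-1)$. If the minimum is $Pq$, then $\gcd(q,pq-1)=1$ gives $\mu=tq$ with $t$ an integer, so $P=t(pq-1)$ and $Q=tq^2$. If the minimum is $Qp$, then $\gcd(p,pq-1)=1$ gives $\mu=tp$, so $Q=t(pq-1)$ and $P=tp^2$. Thus $P/Q=z_0(\mathbf E)$ in the first case and $P/Q=z_1(\mathbf E)$ in the second.
\end{proof}

\section{End of the proofs}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}]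
(1) The inequalities and the inclusion $\supset$ are Proposition~\ref{prop:if}. The inclusion $\subset$ follows from Propositions~\ref{prop:fiber} and~\ref{prop:perfect}.

(2) This is Proposition~\ref{prop:step}.

(3) Let $\mathbf E=(d;m;p,q)$ and $\mathbf E'=(d';m';p',q')$ be distinct perfect classes with ratio $b$, with endpoints $z_0,z_1$ and $z_0',z_1'$. Endpoints are unobstructed and interior points are obstructed, so no endpoint of one interval lies in the interior of the other. Hence the open intervals are equal or disjoint. The fractions defining $z_0$ and $z_1$ are in lowest terms.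

If the intervals are equal, then $z_0=z_0'$ gives $q=q'$ and $p=p'$. Then $d^2(1-b^2)=pq-1=d'^2(1-b^2)$ gives $d=d'$ and $m=m'$, contrary to $\mathbf E\ne\mathbf E'$.

If the open intervals are disjoint but the closed ones meet, then, after exchanging the classes if necessary, $z_1=z_0'$, so $p^2=p'q'-1$ and $pq-1=q'^2$. Write $b=m_0/d_0$ in lowest terms, $(d,m)=k(d_0,m_0)$, $(d',m')=k'(d_0,m_0)$ and $\mathcal N=d_0^2-m_0^2$. Then $pq-1=k^2\mathcal N$ and $p^2=p'q'-1=k'^2\mathcal N$. The second equation shows that the integer $\mathcal N$ is the square of a rational number, so $\mathcal N=\nu^2$ with $\nu$ a positive integer, and $p=\nu k'$. Now $\nu$ divides both $p$ and $pq-1=k^2\nu^2$, so $\nu=1$. Then $(d_0-m_0)(d_0+m_0)=1$ gives $m_0=0$, contrary to $b>0$.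
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Theorem~\ref{thm:B}(1), the set of unobstructed points in $[1,z^b_\infty)$ is nonempty if and only if there is a perfect class with $m/d=b$ and $p>q$. As noted after Definition~\ref{def:perfect}, the normalization $p>q$ is no restriction for $b\in(0,1)$.
\end{proof}

\begin{remark}
The number $z_1$ is never an integer, since its denominator $pq-1=d^2-m^2$ is at least $3$ for $0<m<d$, and $z_0$ is an integer only if $q=1$. By Theorem~\ref{thm:B}(1) and Example~\ref{ex:q1}, an integer $z<z^b_\infty$ is unobstructed for $H_b$ exactly when $b=(d-1)/d$ and $z=2d-1$ for some $d\ge2$.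
\end{remark}

\begin{thebibliography}{9}

\bibitem{CG}
Cristofaro-Gardiner, \emph{Symplectic embeddings from concave toric domains into convex ones}, J. Diff. Geom. (2019).

\bibitem{LiLiu}
Li and Liu, Math. Res. Lett. (1995).

\bibitem{Magill}
Nicki Magill, \emph{Quadrilateral mutations and symplectic embeddings}, arXiv:2606.12729 (2026).

\bibitem{McDuff90}
McDuff, J. AMS (1990).

\bibitem{McDuff09}
McDuff, J. Topology (2009).

\bibitem{McDuffSalamon}
McDuff and Salamon, \emph{$J$-holomorphic curves and symplectic topology}.

\bibitem{McDuffSchlenk}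
McDuff and Schlenk, Ann. of Math. (2012).

\end{thebibliography}
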